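# Definable automorphisms of fields of finite Morley rank are powers of Frobenius

## 1. An automorphism of $\overline{\mathbb F}_2$, and which automorphisms can be definable

Let us build an automorphism $\sigma$ of $\overline{\mathbb F}_2=\bigcup_n\mathbb F_{2^n}$ by prescribing it on each finite subfield. Write $n=2^ab$ with $b$ odd, choose an integer $N\ge 0$ with $N\equiv 1 \bmod 2^a$ and $N\equiv 0\bmod b$, and let $\sigma(x)=x^{2^N}$ on $\mathbb F_{2^n}$. On $\mathbb F_4$ this is $x\mapsto x^2$; on $\mathbb F_8$ it is the identity; on $\mathbb F_{64}$ we need $N\equiv1\bmod 2$ and $N\equiv 0\bmod 3$, so $N=3$ and $\sigma(x)=x^8$; on $\mathbb F_{2^{12}}$ we need $N\equiv 1\bmod 4$ and $N\equiv 0\bmod 3$, so $N=9$ and $\sigma(x)=x^{512}$. These prescriptions agree: for $x\in\mathbb F_4$ we have $x^8=x^2$, for $x\in\mathbb F_8$ we have $x^8=x$, and for $x\in\mathbb F_{64}$ we have $x^{512}=x^{2^9}=x^{2^3}$ because $9\equiv3\bmod 6$. In general the congruences for $n$ imply those for every divisor of $n$, so $\sigma$ is well defined.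

Is $\sigma$ an integer power of the Frobenius map $\varphi(x)=x^2$? If $\sigma=\varphi^j$, then $\varphi^j$ is trivial on $\mathbb F_{2^b}$ for all odd $b$, so every odd $b$ divides $j$, and $j=0$. But $\sigma$ is not the identity on $\mathbb F_4$. So it is not.

What does $\sigma$ fix? If $x$ has degree $n=2^ab$ over $\mathbb F_2$, then $\sigma(x)=x$ if and only if $n\mid N$, that is, if and only if $a=0$. So $\mathrm{Fix}(\sigma)=\bigcup_{b\text{ odd}}\mathbb F_{2^b}$, an infinite proper subfield of $\overline{\mathbb F}_2$. In a structure of finite Morley rank, an infinite definable field has no proper infinite definable subfield (Section 2). Hence this $\sigma$ is not definable in any structure of finite Morley rank in which $\overline{\mathbb F}_2$ is a definable field. The powers $\varphi^n$, on the other hand, are always definable. Is there anything else?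

This question appears in Adrien Deloro, "For a study of definable representations of algebraic groups", arXiv:1510.06302 (2015): definable field automorphisms exist, but only in characteristic $p$, and "it is not known whether they are all relative powers of the Frobenius map". The field may carry extra structure, and "definable" always means definable in the ambient structure with parameters. The answer is yes.

**Theorem A.** Let $\mathbb K$ be an infinite field of characteristic $p>0$ definable in a structure of finite Morley rank, and let $\sigma$ be a definable field automorphism of $\mathbb K$. Then $\sigma=\varphi^n$ for some $n\in\mathbb Z$, where $\varphi(x)=x^p$.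

The proof plays two bounds against each other, both about zeros of the additive maps $x\mapsto ax+bx^p+c\,\sigma(x)$. If $\sigma\notin\varphi^{\mathbb Z}$, finite Morley rank bounds the number of zeros (Section 4). Arithmetic in $\overline{\mathbb F}_p$ produces such maps with arbitrarily many zeros (Sections 5–12).

## 2. Finite Morley rank, and Frobenius powers with exponents in $\hat{\mathbb Z}$

**Rank.** A structure is $\aleph_0$-saturated if it realizes every type in finitely many variables over finitely many parameters. In such a structure, a definable set $S$ has $\mathrm{MR}(S)\ge0$ if it is nonempty, and $\mathrm{MR}(S)\ge n+1$ if it contains infinitely many pairwise disjoint definable subsets of rank $\ge n$. The structure has finite Morley rank if every definable set has a finite rank. For an arbitrary structure one computes in an $\aleph_0$-saturated elementary extension, so finite Morley rank passes to elementary extensions. For example, in a pure algebraically closed field $K$ every definable subset of $K$ is finite or cofinite, so $K$ has rank $1$.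

Rank is monotone under inclusion and is preserved by definable bijections. If $H\le G$ are definable groups and $H$ has infinite index, then the cosets of $H$ give $\mathrm{MR}(G)\ge\mathrm{MR}(H)+1$. So *a definable subgroup of the same rank has finite index*.

**Connected components.** In finite Morley rank, definable subgroups satisfy the descending chain condition. Hence a definable group $G$ has a smallest definable subgroup $G^\circ$ of finite index, and $G$ is called connected if $G=G^\circ$. If $A,B$ are connected definable subgroups of an abelian group, then $A+B$ is connected: a definable subgroup of finite index in $A+B$ meets $A$ and $B$ in subgroups of finite index, so it contains both.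

**Fields.** An infinite field $\mathbb K$ definable in finite Morley rank is algebraically closed (Macintyre), and it has no proper infinite definable subfield. The second fact can be seen as follows. If $F\le\mathbb K$ is an infinite definable subfield, $n$ elements of $\mathbb K$ linearly independent over $F$ give a definable injection $F^n\to\mathbb K$, and $\mathrm{MR}(F^n)\ge n$ by induction, since $F^n$ is a disjoint union of infinitely many copies of $F^{n-1}$. So $[\mathbb K:F]$ is finite, and $F$ is algebraically closed, whence $F=\mathbb K$.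

**Exponents in $\hat{\mathbb Z}$.** An element $s$ of $\hat{\mathbb Z}=\varprojlim\mathbb Z/n=\prod_q\mathbb Z_q$ is a compatible system of residues $s\bmod n$. Each $s$ defines an automorphism of $\overline{\mathbb F}_p$ by
$$\varphi^s(x)=x^{p^N}\qquad(x\in\mathbb F_{p^n},\ N\ge0,\ N\equiv s\bmod n),$$
and every automorphism of $\overline{\mathbb F}_p$ is $\varphi^s$ for a unique $s$. We write $m\mid t$ for $t\in m\hat{\mathbb Z}$. Recall that $\hat{\mathbb Z}$ is torsion-free, so $t/m$ is well defined when $m\mid t$, and that $m\hat{\mathbb Z}\cap\mathbb Z=m\mathbb Z$. Clearly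
$$\varphi^t\text{ is trivial on }\mathbb F_{p^m}\iff m\mid t. \tag{1}$$
The automorphism of Section 1 is $\varphi^s$ for the $s$ whose component is $1$ in $\mathbb Z_2$ and $0$ in every other $\mathbb Z_q$.

## 3. Fixed fields, and an automorphism that they do not exclude

From here to the end of Section 5 we argue by contradiction and assume
$$\sigma\neq\varphi^n\quad\text{for all } n\in\mathbb Z. \tag{2}$$
For each $n$ this is a first-order sentence over the finitely many parameters defining $\mathbb K$ and $\sigma$, so (2) persists in elementary extensions, as does finite Morley rank. *We therefore assume that the ambient structure is $\aleph_0$-saturated.* Since $\mathbb K$ is algebraically closed, $\overline{\mathbb F}_p\subseteq\mathbb K$, and $\sigma$ restricts to some $\varphi^s$ there. Note that $\sigma$ and $\varphi$ commute.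

The sensible first move is the one from Section 1: look for an infinite fixed field, not only of $\sigma$ but of any $\sigma^i\varphi^j$. The next lemma records what this gives.

**Lemma 1.** For $(i,j)\in\mathbb Z^2\setminus\{0\}$ we have $\sigma^i\varphi^j\ne\mathrm{id}$, and $\mathrm{Fix}(\sigma^i\varphi^j)$ is finite. Hence, if $\sigma|_{\overline{\mathbb F}_p}=\varphi^s$:
$$\text{for every }(i,j)\in\mathbb Z^2\setminus\{0\},\text{ only finitely many positive integers } m \text{ divide } is+j\text{ in }\hat{\mathbb Z}. \tag{$*$}$$

**Proof.** The fixed field of a definable automorphism is definable. If it is infinite it is all of $\mathbb K$. So a definable automorphism with infinite fixed field is the identity, and only $\sigma^i\varphi^j\neq\mathrm{id}$ needs proof.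

Suppose $\sigma^i\varphi^j=\mathrm{id}$ with $(i,j)\ne0$. If $i=0$, then $\varphi^j=\mathrm{id}$ on an infinite field, so $j=0$, a contradiction. If $i\neq0$, restrict to $\overline{\mathbb F}_p$: $is=-j$ in $\hat{\mathbb Z}$, so $j\in i\hat{\mathbb Z}\cap\mathbb Z=i\mathbb Z$. Write $j=ij'$. Then $i(s+j')=0$, so $s=-j'$. Hence the definable automorphism $\sigma\varphi^{j'}$ fixes the infinite field $\overline{\mathbb F}_p$ pointwise, so it is the identity and $\sigma=\varphi^{-j'}$, against (2).

Finally, $\sigma^i\varphi^j$ acts on $\overline{\mathbb F}_p$ as $\varphi^{is+j}$, so by (1) $m\mid is+j$ if and only if $\mathbb F_{p^m}\subseteq\mathrm{Fix}(\sigma^i\varphi^j)$. A finite field contains only finitely many $\mathbb F_{p^m}$. $\square$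

If no $s$ satisfied $(*)$, we would be done. But such $s$ exist, and this is exactly where fixed fields stop helping.

**Example (an $s$ satisfying $(*)$).** For each prime $q$ put $R=\lfloor\sqrt q/2\rfloor$. The residues $-j/i\bmod q$ with $1\le i\le R$, $|j|\le R$ number at most $R(2R+1)\le\frac q2+\frac{\sqrt q}2<q$, so some residue class mod $q$ avoids them all. In that class choose $s_q\in\mathbb Z_q$ irrational, which is possible because the class is uncountable. Let $s=(s_q)_q$ and $(i,j)\ne0$. If $i=0$, only finitely many $m$ divide $j\neq0$. If $i\ne0$, then $is_q+j\neq0$ for every $q$; and when $\sqrt q/2\ge\max(|i|,|j|)$, the choice of $s_q$ makes $is_q+j$ a unit of $\mathbb Z_q$ (the class avoids $-j/i$, also for $i<0$ since $-j/i=-(-j)/(-i)$). So $m\mid is+j$ bounds the exponent of each $q$ in $m$, and forces it to be $0$ for all but finitely many $q$. That leaves finitely many $m$.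

For such an $s$, every nontrivial $\sigma^i\varphi^j$ with $\sigma=\varphi^s$ has finite fixed field. Two-term maps give nothing more. If $\alpha,\beta$ are automorphisms, $a,b\ne0$, and $x_0\neq0$ is a zero of $a\alpha(x)+b\beta(x)$, then $x$ is a zero if and only if $\beta(x/x_0)=\alpha(x/x_0)$. So the zero set is $0$ or $x_0\,\mathrm{Fix}(\alpha^{-1}\beta)$. The first maps not controlled by fixed fields have three terms.

## 4. Three-term maps have boundedly many zeros

We first show that $x,\sigma(x),\sigma^2(x),\dots$ satisfy no polynomial identity. Call a polynomial *reduced* if its degree in each variable is $<p$; for $p=3$, $Z_1^2Z_2$ is reduced and $Z_1^3$ is not.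

**Lemma 2.** If $0\ne Q\in\mathbb K[Y_0,\dots,Y_N]$, then $Q(x,\sigma(x),\dots,\sigma^N(x))\ne0$ for some $x\in\mathbb K$.

**Proof.** **Step 1: reduce to reduced polynomials.** Write an exponent in base $p$ as $m=\sum_l m^{(l)}p^l$ with $0\le m^{(l)}<p$. Then $\sigma^i(x)^m=\prod_l(\varphi^l\sigma^i(x))^{m^{(l)}}$. So $Q(x,\dots,\sigma^N(x))$ is a polynomial in the values of the automorphisms $\varphi^l\sigma^i$, and distinct monomials of $Q$ become distinct reduced monomials. These automorphisms are pairwise distinct by Lemma 1. So it suffices to show: for distinct automorphisms $\tau_1,\dots,\tau_n$ of $\mathbb K$, no nonzero reduced $R\in\mathbb K[Z_1,\dots,Z_n]$ vanishes at all points $\tau(x)=(\tau_1(x),\dots,\tau_n(x))$.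

**Step 2: lower the degree.** Take a counterexample $R$ of minimal total degree $d$; a nonzero constant does not vanish, so $d\ge1$. For $y\in\mathbb K$ the polynomial $R(Z+\tau(y))-R(Z)$ is reduced, has degree $<d$, and vanishes at every $\tau(x)$, because $\tau(x)+\tau(y)=\tau(x+y)$. By minimality it is $0$. Let $R_d$ be the top homogeneous part of $R$. The part of degree $d-1$ of the difference is $\sum_i\tau_i(y)\,\partial R_d/\partial Z_i$, so this is $0$ for all $y$. Reading off the coefficient of each monomial, Dedekind's linear independence of distinct characters gives $\partial R_d/\partial Z_i=0$ for all $i$. Since exponents in $R_d$ are $<p$, no variable occurs in $R_d$. So $d=0$, a contradiction. $\square$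

**Proposition 3.** There is $d_0$ such that for all $(a,b,c)\in\mathbb K^3\setminus\{0\}$ the group $\{x\in\mathbb K:ax+bx^p+c\sigma(x)=0\}$ has at most $d_0$ elements.

**Proof.** If $c=0$, there are at most $p$ zeros. Let $c\ne0$, let $V$ be the kernel, and suppose $V$ is infinite. Then $V^\circ$ is infinite.

**Step 1: finitely many multiples of $V^\circ$ add up to $\mathbb K$.** Among the groups $\sum_{i=1}^Nc_iV^\circ$ with $N\ge1$, $c_i\in\mathbb K^\times$, choose one, $W$, of maximal Morley rank. It is connected. For $c'\in\mathbb K^\times$ the group $W+c'V^\circ$ is connected, contains $W$ and has the same rank, so $W$ has finite index in it, and $W=W+c'V^\circ$. Thus $c'V^\circ\subseteq W$ for all $c'\in\mathbb K$. Since $c'W=\sum c'c_iV^\circ$, also $c'W\subseteq W$. So $W$ is a nonzero ideal of the field $\mathbb K$, and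
$$\mathbb K=c_1V^\circ+\dots+c_NV^\circ. \tag{3}$$

**Step 2: on $V$, every $\sigma^m$ is a polynomial.** For $v\in V$ we have $\sigma(v)=\lambda(v)$ with $\lambda(X)=-c^{-1}(aX+bX^p)$. Put $\lambda_0=X$ and $\lambda_{m+1}=\lambda_m^\sigma(\lambda(X))$, where $\lambda_m^\sigma$ has $\sigma$ applied to the coefficients. Then $\sigma^m(v)=\lambda_m(v)$ for all $m\ge 0$, by induction:
$$\sigma^{m+1}(v)=\sigma(\lambda_m(v))=\lambda_m^\sigma(\sigma(v))=\lambda_m^\sigma(\lambda(v)).$$

**Step 3: a forbidden identity.** Let $f_m=\sum_{i=1}^N\sigma^m(c_i)\lambda_m(X_i)\in\mathbb K[X_1,\dots,X_N]$ for $0\le m\le N$. These are $N+1$ polynomials in $N$ variables, so $Q(f_0,\dots,f_N)=0$ for some nonzero $Q$ over $\mathbb K$. By (3) every $x\in\mathbb K$ is $\sum c_iv_i$ with $v_i\in V$, and then $\sigma^m(x)=f_m(v_1,\dots,v_N)$. So $Q(x,\sigma(x),\dots,\sigma^N(x))=0$ for all $x\in\mathbb K$, contradicting Lemma 2. Hence all kernels are finite.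

**Step 4: uniformity.** The kernels form a definable family over finitely many parameters. If their sizes were unbounded, the conditions "$(a,b,c)\neq0$ and the kernel has at least $n$ elements", $n\ge1$, would be finitely satisfiable. By $\aleph_0$-saturation some $(a,b,c)\ne0$ would have an infinite kernel, a contradiction. $\square$

## 5. Three-term maps over $\overline{\mathbb F}_p$ with many zeros

The rest of the argument has no model theory in it.

**Theorem B.** Let $s\in\hat{\mathbb Z}$ satisfy $(*)$. For every $f\ge1$ there are $a,b,c\in\overline{\mathbb F}_p$, not all zero, such that $ax+bx^p+c\varphi^s(x)=0$ has at least $p^f$ solutions in $\overline{\mathbb F}_p$.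

**Proof of Theorem A from Theorem B.** Under (2), Lemma 1 gives $\sigma|_{\overline{\mathbb F}_p}=\varphi^s$ with $s$ satisfying $(*)$. Choose $f$ with $p^f>d_0$, where $d_0$ comes from Proposition 3. Theorem B gives $(a,b,c)\ne0$ in $\overline{\mathbb F}_p^{\,3}\subseteq\mathbb K^3$ such that $ax+bx^p+c\sigma(x)=0$ has more than $d_0$ solutions in $\mathbb K$, contradicting Proposition 3. Hence (2) is false. $\square$

Let us try small $f$. Elements $x_1,\dots,x_f$ are common zeros of some nonzero $(a,b,c)$ exactly when the $f\times3$ matrix with rows $(x_i,x_i^p,\varphi^s(x_i))$ has rank at most $2$. For $f=1$ and $f=2$ this is automatic: any two elements independent over $\mathbb F_p$ give a kernel with at least $p^2$ elements, since kernels are $\mathbb F_p$-spaces. From $f=3$ on, the $3\times3$ minors must vanish, and that is a real condition.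

One would like to count solutions of these equations in $\mathbb F_{p^n}$ as $n$ grows. On $\mathbb F_{p^n}$ we have $\varphi^s(x)=x^{p^{N_n}}$, with $N_n$ the least nonnegative residue of $s$ mod $n$. But under $(*)$ we have $N_n\to\infty$ and $n-N_n\to\infty$: if $N_n=j$ for infinitely many $n$, then infinitely many $n$ divide $s-j$; if $n-N_n=j$ for infinitely many $n$, then infinitely many $n$ divide $s+j$. So neither $\varphi^s$ nor its inverse is given by polynomials of bounded degree on infinitely many of the $\mathbb F_{p^n}$, and there is no fixed system of polynomial equations whose points one could count. We must get rid of the exponent $s$ altogether.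

## 6. Letting $\varphi^\ell$ act as a scalar

If $a,b,c\in k=\mathbb F_{p^\ell}$, then $x\mapsto ax+bx^p+c\varphi^s(x)$ commutes with $\varphi^\ell$, so its kernel is a module over $\mathbb F_p[\varphi^\ell]$. If $\varphi^\ell$ acts on a zero $x\neq0$ like an element $\xi$ of degree $f$ over $\mathbb F_p$, the submodule generated by $x$ has $p^f$ elements. One zero is then enough. Moreover, if $s=s_0+\ell s'$ with an integer $s_0\ge0$, then $\varphi^s=\varphi^{s_0}\varphi^{\ell s'}$ acts like $\xi^{s'}\varphi^{s_0}$, and the profinite exponent has become a scalar.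

The scalar $\xi$ should commute with $\varphi$, whereas elements of $\overline{\mathbb F}_p$ do not. So we work in $k\otimes_{\mathbb F_p}A'$, where Frobenius acts on the left factor only and scalars come from the right factor. We use the following.

**Lang's theorem.** For a connected algebraic group $H$ over $\mathbb F_p$ with Frobenius $F$, the map $h\mapsto h^{-1}F(h)$ is surjective on $H(\overline{\mathbb F}_p)$. For $H=GL_1$ it says that every $\alpha\in\overline{\mathbb F}_p^\times$ is $\beta^{p-1}$ for some $\beta$.

Fix $f\ge1$, put $r=p^f-1$, $A=\mathbb F_{p^f}$, and let $\xi$ generate $A^\times$. For $s'\in\hat{\mathbb Z}$ the power $\xi^{s'}$ means $\xi^N$ for any $N\equiv s'\bmod r$.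

**Proposition 4.** Let $k=\mathbb F_{p^\ell}$, let $s=s_0+\ell s'$ with an integer $s_0\ge0$ and $s'\in\hat{\mathbb Z}$, and let $\eta=\xi^{s'}$. Let $A'\supseteq A$ be a finite field, $M=k\otimes_{\mathbb F_p}A'$, and let $\varphi_M:M\to M$ be additive and $A'$-linear with $\varphi_M(\alpha m)=\alpha^p\varphi_M(m)$ for $\alpha\in k$ and $\varphi_M^\ell(m)=\xi m$. If $0\neq w\in M$ and $a,b,c\in k$ satisfy
$$a\,w+b\,\varphi_M(w)+c\,\eta\,\varphi_M^{s_0}(w)=0, \tag{4}$$
then $ax+bx^p+c\varphi^s(x)=0$ has at least $p^f$ solutions in $\overline{\mathbb F}_p$.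

**Proof.** **Step 1: map $M$ to $\overline{\mathbb F}_p$, turning $\varphi_M$ into Frobenius.** We construct a $k$-linear $\theta:M\to\overline{\mathbb F}_p$ with $\theta(\varphi_M(m))=\theta(m)^p$ for all $m$ and $\theta(w)\ne0$. Since $\xi$ is invertible, $\varphi_M$ is bijective. Let $m_1,\dots,m_q$ be a $k$-basis of $M$ and $\varphi_M(m_j)=\sum_i\alpha_{ij}m_i$. The image of $\varphi_M$ consists of the sums $\sum c_j^p\varphi_M(m_j)$, which, as $k$ is perfect, form the $k$-span of the $\varphi_M(m_j)$. So these span $M$, and $\alpha=(\alpha_{ij})\in GL_q(k)$. By Lang's theorem for $GL_q$ there is $\beta\in GL_q(\overline{\mathbb F}_p)$ with $\beta^{-1}\beta^{(p)}=\alpha$, where $\beta^{(p)}$ has entries raised to the $p$-th power; that is, $\beta^{(p)}=\beta\alpha$. For a row $y$ of $\beta$ this reads $y_j^p=\sum_iy_i\alpha_{ij}$. Let $\theta$ be $k$-linear with $\theta(m_j)=y_j$. Then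
$$\theta\Big(\varphi_M\Big(\sum_jc_jm_j\Big)\Big)=\sum_jc_j^p\sum_iy_i\alpha_{ij}=\sum_jc_j^py_j^p=\theta\Big(\sum_jc_jm_j\Big)^p.$$
As $\beta$ is invertible and $w\ne0$, some row gives $\theta(w)\neq0$. (When $q=1$ this is just $M=k$, $\varphi_M(m)=\alpha m^p$, $\theta(m)=\beta m$ with $\beta^{p-1}=\alpha$.)

**Step 2: $x=\theta(w)$ is a zero.** Say $x\in\mathbb F_{p^n}$, and choose an integer $N'\ge0$ with $N'\equiv s'\bmod nr$. Then $s_0+\ell N'\equiv s\bmod n$ and $\xi^{N'}=\eta$, so
$$\varphi^s(x)=\varphi^{s_0+\ell N'}(\theta(w))=\theta(\varphi_M^{s_0}\varphi_M^{\ell N'}w)=\theta(\varphi_M^{s_0}(\xi^{N'}w))=\theta(\eta\,\varphi_M^{s_0}w).$$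
Applying the $k$-linear map $\theta$ to (4) gives $ax+bx^p+c\varphi^s(x)=0$.

**Step 3: one zero gives $p^f$ of them.** The map $y\mapsto ay+by^p+c\varphi^s(y)$ commutes with $\varphi^\ell$, as $a,b,c\in\mathbb F_{p^\ell}$. So its kernel contains $\mathbb F_p[\varphi^\ell]x$. For $h\in\mathbb F_p[T]$ we have $h(\varphi^\ell)x=\theta(h(\xi)w)$. So the minimal polynomial of $\xi$ over $\mathbb F_p$, irreducible of degree $f$, annihilates $x\ne0$, and hence generates the annihilator of $x$ in $\mathbb F_p[T]$. Thus $\mathbb F_p[\varphi^\ell]x$ has $p^f$ elements. $\square$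

The difficulty is now (4): the three vectors lie in a $k$-space of dimension $[A':\mathbb F_p]\ge f$, and nothing forces them to be dependent. The idea is to replace the numbers $(\xi,\eta)$ by two functions $(X,Y)$ on a curve over $\mathbb F_p$ through the point $(\xi,\eta)$, to obtain a dependence between functions by counting poles, and then to reduce at the point. We first do this in a case small enough to compute.

## 7. A worked case on the curve $y^2+y=x^3$ over $\mathbb F_2$

Take $p=2$, $\ell=3$, $s_0=2$, $k=\mathbb F_8=\mathbb F_2(\omega)$ with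
$$\omega^3=\omega+1,\quad \omega^4=\omega^2+\omega,\quad \omega^5=\omega^2+\omega+1,\quad \omega^6=\omega^2+1,\quad \omega^7=1.$$
On the elliptic curve $y^2+y=x^3$ let $P_1=(0,0)$, $P_0=(0,1)$, and let $P_2$ be the point at infinity. Put $X=y$ and $Y=x/y$. Since $\mathrm{div}(y)=3P_1-3P_2$ and $\mathrm{div}(x)=P_0+P_1-2P_2$,
$$\mathrm{div}(X)=3P_1-3P_2,\qquad \mathrm{div}(Y)=P_0-2P_1+P_2,\qquad 1+X+X^2Y^3=0.$$
The last relation holds because $X^2Y^3=x^3/y=y+1$.

Let $\tau$ act on functions with coefficients in $k$ by squaring the coefficients and fixing $x,y$. We want a function $\delta$ with $\delta\,\tau(\delta)\,\tau^2(\delta)=X$, so that $\tilde\varphi(h)=\delta\,\tau(h)$ satisfies $\tilde\varphi^3=X$. Take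
$$\delta=\frac{y+\omega^4x}{x+\omega^6}.$$
Since $\prod_{i}(T+\omega^{2^i})=T^3+T+1$ and $\prod_i(T+\omega^{6\cdot2^i})=T^3+T^2+1$, and $\omega^4$ is a conjugate of $\omega$,
$$\delta\,\tau(\delta)\,\tau^2(\delta)=\frac{y^3+yx^2+x^3}{x^3+x^2+1}=\frac{y(y^2+x^2+y+1)}{x^3+x^2+1}=y=X,$$
using $x^3=y^2+y$ twice. As for the divisor, let $d=(\omega^6,\omega)$, a point of the curve because $\omega^{18}=\omega^4=\omega^2+\omega$. The line $y=\omega^4x$ meets the curve where $x^3+\omega x^2+\omega^4x=x(x+\omega^5)(x+\omega^6)=0$, namely at $P_1$, at $\tau d=(\omega^5,\omega^2)$ and at $(\omega^6,\omega^3)=-d$. Hence $\mathrm{div}(\delta)=\tau d-d+P_1-P_2$.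

Now apply $1$, $\tilde\varphi$ and $\tilde\sigma=Y\tilde\varphi^2$ to the constant function $\psi=1$. We have $\tilde\varphi(1)=\delta$, and
$$\tilde\sigma(1)=Y\delta\,\tau(\delta)=\frac{XY}{\tau^2(\delta)}=\frac{x(x+\omega^3)}{y+\omega^2x}.$$
The functions $1$ and $\delta$ have poles at most $d+P_2$, and one checks that $\tilde\sigma(1)=\delta+\omega$. Indeed, after clearing denominators this says
$$x(x+\omega^3)(x+\omega^6)=(y+\omega^2x)\big(y+\omega^4x+\omega x+\omega^7\big)=(y+\omega^2x)(y+\omega^2x+1).$$
The left side is $x^3+\omega^4x^2+\omega^2x$ since $\omega^3+\omega^6=\omega^4$ and $\omega^9=\omega^2$. The right side is $y^2+y+\omega^4x^2+\omega^2x$, which is the same. So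
$$\omega\cdot1+\tilde\varphi(1)+\tilde\sigma(1)=0. \tag{5}$$

What should this give in $\overline{\mathbb F}_2$? Let $\xi$ satisfy $\xi^3+\xi^2+1=0$, so $A=\mathbb F_2(\xi)=\mathbb F_8$, $f=3$, $r=7$. The point $(x,y)=(\xi^2,\xi)$ lies on the curve, as $\xi^6=\xi^2+\xi$. There $X=\xi$ and $Y=\eta=\xi$, so $s'\equiv1\bmod7$, and $s=2+3s'$ means $s\equiv5\bmod21$. Proposition 4 leads us to expect that $\omega x+x^2+\varphi^s(x)$ has at least $8$ zeros for every such $s$. We check this directly. Write $\varphi$ for squaring, so $\varphi\alpha=\alpha^2\varphi$ for scalars, and let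
$$S=\varphi^3+\omega^5\varphi^2+\omega^3\varphi+\omega^5 .$$
Multiplying out gives $\varphi^5+\varphi+\omega=(\varphi^2+\omega^6\varphi+\omega^3)\,S$: the coefficient of $\varphi^4$ is $\omega^6+\omega^6=0$, that of $\varphi^3$ is $\omega^5+\omega^2+\omega^3=0$, that of $\varphi^2$ is $\omega^6+\omega^5+\omega=0$, that of $\varphi$ is $\omega^2+\omega^6=1$, and the constant term is $\omega^8=\omega$. So the $8$ distinct roots of $x^8+\omega^5x^4+\omega^3x^2+\omega^5x$ satisfy $\varphi^5x=\varphi x+\omega x$. For them $\varphi^6x=\varphi^2x+\omega^2\varphi x$ and $\varphi^9x=\varphi^3(\varphi^6x)=\varphi^5x+\omega^2\varphi^4x$. Hence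
$$\varphi^9x+\varphi^6x+x=(\omega^2\varphi^4+\varphi^2+\omega^6\varphi+\omega^3)x=(\omega^2\varphi+\omega^5)\,Sx=0 .$$
As $T^3+T^2+1$ divides $T^7+1$ over $\mathbb F_2$, this gives $\varphi^{21}x=x$, so $x\in\mathbb F_{2^{21}}$, and there $\varphi^s=\varphi^5$. So all $8$ roots are zeros of $\omega x+x^2+\varphi^s(x)$, as expected.

Here the curve came first and $s$ had to fit it. In Theorem B, $s$ comes first, and we must find the curve.

## 8. A triangle, and a curve through $(\xi,\eta)$

What must $X$ and $Y$ satisfy for the pole count to work? If $\delta$ adds one zero at $P_1$ and one pole at $P_2$, up to a term $\tau D-D$, and $\prod_{i<\ell}\tau^i(\delta)=X$, then $\mathrm{div}(X)=\ell P_1-\ell P_2$. For $Y\tilde\varphi^{s_0}$ to allow only one extra pole at $P_2$, like $\tilde\varphi$, the function $Y$ may have a pole of order $s_0$ at $P_1$ and must vanish to order $s_0-1$ at $P_2$. Its degree is $0$, so one more zero $P_0$ is left: $\mathrm{div}(Y)=P_0-s_0P_1+(s_0-1)P_2$. The vectors $(\mathrm{ord}\,X,\mathrm{ord}\,Y)$ at $P_0,P_1,P_2$ are then $(0,1)$, $(\ell,-s_0)$, $(-\ell,s_0-1)$. These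 are inner normals to the edges of the triangle
$$\Delta=\mathrm{conv}\{(0,0),(1,0),(s_0,\ell)\}.$$

**Newton polygons.** The Newton polygon of a Laurent polynomial is the convex hull of the exponents of its monomials. For $1+X+X^2Y^3$ it is $\Delta$ with $s_0=2$, $\ell=3$, whose only interior lattice point is $(1,1)$.

So we look for a polynomial $G$ over $\mathbb F_p$ with Newton polygon $\Delta$ and $G(\xi,\eta)=0$. The coefficients at interior points are free, and the question is whether the numbers $\xi^{m_1}\eta^{m_2}$, $m$ interior, span $A$ over $\mathbb F_p$. This is where $(*)$ enters. Fix $s$ satisfying $(*)$, and $f,r,A,\xi$ as in Section 6.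

**Step 1: certain lattices have no short vectors.** For $m\ge1$ let $\Lambda_m=\{v\in\mathbb Z^2:v_1s+v_2\in m\hat{\mathbb Z}\}$. It is the kernel of a surjection $\mathbb Z^2\to\mathbb Z/m$, so it has index $m$. By $(*)$ each nonzero $v$ lies in only finitely many $\Lambda_m$. As there are finitely many integer vectors of bounded length, the minimal length of a nonzero vector of $\Lambda_m$ tends to $\infty$ with $m$. (If $s=5$, then $(1,-5)\in\Lambda_m$ for all $m$, so this fails for an integer $s$.)

**Step 2: choose $\ell$ so that cosets of $\Lambda_{\ell r}$ meet a triangle.** For a prime $\ell$ consider $\Lambda_{\ell r}\subseteq\Lambda_\ell$. Let $u$ be a shortest nonzero vector of $\Lambda_{\ell r}$ and $\lambda=|u|$. The lattice $\Lambda_{\ell r}$ has covolume $\ell r$, so it lies on lines parallel to $u$ at spacing $\ell r/\lambda$, each containing a translate of $\mathbb Zu$. Hence every point of the plane is within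
$$\rho=\frac{\ell r}{2\lambda}+\frac\lambda2$$
of $\Lambda_{\ell r}$, and likewise of any translate of it. By Minkowski's convex body theorem $\lambda\le2\sqrt{\ell r/\pi}$, so
$$\frac\rho\ell\le\frac r{2\lambda}+\sqrt{\frac r{\pi\ell}}\longrightarrow0\qquad(\ell\to\infty,\ r\text{ fixed}),$$
because $\lambda\to\infty$ by Step 1. The triangle $T=\{i,j\ge0,\ i+j\le\ell\}$ has inradius $(1-\frac1{\sqrt2})\ell>\ell/4$, so its interior contains a closed disc of radius $\ell/4$. Fix a prime $\ell$ so large that $\rho<\ell/4$ and $(1,0),(1,-1)\notin\Lambda_\ell$; the latter holds for all large $\ell$ by Step 1 and says $s\not\equiv0,1\bmod\ell$. Then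
$$\text{every coset of }\Lambda_{\ell r}\text{ in }\Lambda_\ell\text{ meets the interior of }T. \tag{6}$$

**Step 3: move to $\Delta$.** Let $s_0\in\{2,\dots,\ell-1\}$ with $s_0\equiv s\bmod\ell$, let $s=s_0+\ell s'$ with $s'\in\hat{\mathbb Z}$, and put $\eta=\xi^{s'}$. The linear map $(m_1,m_2)\mapsto(m_2,\ \ell m_1-s_0m_2)$ has determinant $-\ell$. It sends $\mathbb Z^2$ into $\Lambda_\ell$, because for the image $v$ of $m$
$$v_1s+v_2=m_2s+\ell m_1-s_0m_2=\ell(m_1+m_2s'). \tag{7}$$
Both the image and $\Lambda_\ell$ have index $\ell$ in $\mathbb Z^2$, so the map is a bijection $\mathbb Z^2\to\Lambda_\ell$. It sends $(0,0),(1,0),(s_0,\ell)$ to $(0,0),(0,\ell),(\ell,0)$, hence $\Delta$ onto $T$. By (7), $\xi^{m_1}\eta^{m_2}=\xi^{\varepsilon(v)}$ with $\varepsilon(v)=(v_1s+v_2)/\ell\bmod r$. The homomorphism $\varepsilon:\Lambda_\ell\to\mathbb Z/r$ has kernel $\Lambda_{\ell r}$, of index $r$ in $\Lambda_\ell$, so it is onto. By (6), as $m$ runs over the lattice points interior to $\Delta$, the values $\xi^{m_1}\eta^{m_2}$ run through all powers of $\xi$, that is, all of $A^\times$.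

**Step 4: the polynomial.** These values span $A$ over $\mathbb F_p$. So there are $g_m\in\mathbb F_p$ such that
$$G=1+X+X^{s_0}Y^\ell+\sum_{m\in\mathbb Z^2\cap\mathrm{int}\,\Delta}g_mX^{m_1}Y^{m_2}\in\mathbb F_p[X,Y],\qquad G(\xi,\eta)=0. \tag{8}$$
The Newton polygon of $G$ is $\Delta$. Its edge vectors, counterclockwise, are $v_1=(1,0)$, $v_2=(s_0-1,\ell)$, $v_3=(-s_0,-\ell)$. All are primitive, since $\ell$ is prime and $2\le s_0\le\ell-1$. So the only lattice points on the boundary of $\Delta$ are its vertices.

## 9. Irreducibility of $G$ and the divisors of $X$ and $Y$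

**Step 1: $G$ is irreducible in $\overline{\mathbb F}_p[X^{\pm1},Y^{\pm1}]$.** This will give a geometrically integral curve. Suppose $G=G_1G_2$. By Ostrowski's theorem $\Delta=N_1+N_2$, where $N_i$ is the (possibly degenerate) lattice polygon of $G_i$. For a direction $n\ne0$, the face of $\Delta$ minimizing $\langle n,\cdot\rangle$ is the sum of the corresponding faces of $N_1$ and $N_2$. So if $n$ is not an inner normal of an edge of $\Delta$, these faces of $N_1,N_2$ are points. If $n$ is the inner normal of the edge with vector $v_i$, the faces are segments with vectors $\alpha_iv_i$ and $(1-\alpha_i)v_i$, $0\le\alpha_i\le1$.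

A nondegenerate segment has one-dimensional faces in two opposite directions, but no two inner normals of a triangle are opposite. So $N_1$ is a point or a two-dimensional polygon. In both cases its boundary closes up: $\sum\alpha_iv_i=0$. The only linear relation among the $v_i$, up to scalars, is $v_1+v_2+v_3=0$, so $\alpha_1=\alpha_2=\alpha_3=\alpha$. Since $\alpha v_1$ is a lattice vector and $v_1$ is primitive, $\alpha\in\{0,1\}$. If $\alpha=0$, $N_1$ has no edges, so it is a point and $G_1$ is a monomial. If $\alpha=1$, the same holds for $N_2$ and $G_2$. Monomials are units of the Laurent ring, and $G$ is not a unit. So $G$ is irreducible.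

Let $B=\mathbb F_p[X^{\pm1},Y^{\pm1}]/(G)$, let $E$ be its fraction field, and let $C$ be the smooth projective curve over $\mathbb F_p$ with function field $E$. For every algebraic extension $L$ of $\mathbb F_p$ the ring $L\otimes B$ is a domain by Step 1. So $C$ is geometrically integral and $\mathbb F_p$ is algebraically closed in $E$. A *place* of $E$ is a discrete valuation $v$ of $E$, trivial on constants and with value group $\mathbb Z$; $O_v$ is its valuation ring, and its degree is the degree of the residue field over the constants.

**Step 2: the possible values $(v(X),v(Y))$.** The primitive inner normals of the edges $[(0,0),(1,0)]$, $[(0,0),(s_0,\ell)]$, $[(1,0),(s_0,\ell)]$ are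
$$n_0=(0,1),\qquad n_1=(\ell,-s_0),\qquad n_2=(-\ell,s_0-1).$$
For instance $n_2$ takes the value $-\ell$ at $(1,0)$ and at $(s_0,\ell)$, and $0$ at $(0,0)$. Let $v$ be a place with $n=(v(X),v(Y))\ne0$. Since $G(X,Y)=0$ in $E$, the minimum of $\langle n,\cdot\rangle$ on the support of $G$ is attained at least twice. So the face of $\Delta$ in direction $n$ is an edge, and $n=\gamma n_i$ for some $i$ and some integer $\gamma\ge1$.

**Step 3: there is exactly one place for each edge.** Choose Laurent monomials $U,W$ forming a basis of the monomial lattice, $U$ in the direction of the $i$-th edge and $\langle n_i,W\rangle=1$. The edge contains exactly two support points, its endpoints, which differ by a primitive vector, and both coefficients are $1$. All other support points have larger value under $n_i$. So, up to a monomial factor, $G$ is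
$$G^*=1+U+W\,H(U,W),\qquad H\in\mathbb F_p[U^{\pm1},W].$$
It generates a prime ideal of $\mathbb F_p[U^{\pm1},W]$: it is irreducible in the Laurent ring and not divisible by the prime $W$. Let $B_i=\mathbb F_p[U^{\pm1},W]/(G^*)\subset E$. Modulo $W$ this ring becomes $\mathbb F_p[U^{\pm1}]/(1+U)=\mathbb F_p$, so $(W)$ is a maximal ideal with residue field $\mathbb F_p$. The local ring of $B_i$ there is a Noetherian local domain with nonzero principal maximal ideal, hence a discrete valuation ring with uniformizer $W$.

If $v$ is as in Step 2 with $n=\gamma n_i$, then $v(U)=0$ and $v(W)=\gamma>0$. So $B_i\subseteq O_v$, and the center of $v$ on $B_i$ contains $W$, hence is $(W)$. The discrete valuation ring just found is dominated by $O_v$, so it equals $O_v$, and $\gamma=v(W)=1$. Conversely this ring defines a place with $v(U)=0$, $v(W)=1$, that is, $n=n_i$. Thus for each $i$ there is exactly one such place $P_i$. It has degree $1$, and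
$$\mathrm{div}(X)=\ell P_1-\ell P_2,\qquad\mathrm{div}(Y)=P_0-s_0P_1+(s_0-1)P_2. \tag{9}$$
For $1+X+X^2Y^3$ over $\mathbb F_2$ these are the divisors found in Section 7.

**Step 4: a place at $(\xi,\eta)$.** Evaluation at $(\xi,\eta)$ gives a maximal ideal of $B$ with residue field $\mathbb F_p(\xi,\eta)=A$. Choose a place $z$ of $E$ centered there, with valuation ring $O_z$, uniformizer $\varpi\in E$ and residue field $A'$, a finite extension of $A$. (The plane curve may be singular at the point, so $A'$ may be larger than $A$ and $z$ need not be unique.) Then $X,Y\in O_z^\times$ have residues $\xi,\eta$. In particular $z\ne P_0,P_1,P_2$, because at each $P_i$ one of $X,Y$ is not a unit.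

## 10. A function whose norm is $X$

The purpose of this section is to find $\delta$ with $\prod_{i<\ell}\tau^i(\delta)=X$, as in Section 7.

Let $k=\mathbb F_{p^\ell}$ and $E_k=k\otimes_{\mathbb F_p}E$, the function field of $C_k$, with constant field $k$. Put $\tau(\alpha\otimes h)=\alpha^p\otimes h$. Then $\tau^\ell=\mathrm{id}$ and $E_k^\tau=E$. Let $\tau$ act on places by $\mathrm{ord}_{\tau P}(\tau h)=\mathrm{ord}_P(h)$ and linearly on divisors, so $\mathrm{div}(\tau h)=\tau\,\mathrm{div}(h)$. Since $P_i$ has degree $1$, there is exactly one place of $E_k$ above it, of degree $1$, unramified, and fixed by $\tau$. We call it $P_i$ again.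

**Step 1: $\tau$ is Frobenius on the Jacobian.** Let $J$ be the Jacobian of $C$. As $C$ has an $\mathbb F_p$-point, $\mathrm{Pic}^0(C_L)=J(L)$ for every algebraic extension $L$ of $\mathbb F_p$, compatibly with Galois actions. The Frobenius endomorphism of $J$ acts on $J(\overline{\mathbb F}_p)=\mathrm{Pic}^0(C_{\overline{\mathbb F}_p})$ by applying $\varphi$ to the coordinates of the points of a divisor. This is the action of $\tau$, extended to $\overline{\mathbb F}_p\otimes E$: if $h=\sum\alpha_i\otimes h_i$ with $h_i\in E$ is regular at $P\in C(\overline{\mathbb F}_p)$, then $(\tau h)(\varphi(P))=\varphi(h(P))$, because each $h_i$ is defined over $\mathbb F_p$. So $\mathrm{ord}_{\varphi(P)}(\tau h)=\mathrm{ord}_P(h)$.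

**Step 2: a class $d$ with $\varphi(d)-d=[P_2-P_1]$.** By Lang's theorem for $J$ such $d\in J(\overline{\mathbb F}_p)$ exists. Since $\varphi$ fixes $[P_2-P_1]$,
$$\varphi^\ell(d)-d=\sum_{i<\ell}\varphi^i(\varphi(d)-d)=\ell[P_2-P_1]=-[\mathrm{div}(X)]=0$$
by (9). So $d\in J(k)=\mathrm{Pic}^0(C_k)$.

**Step 3: a representative away from $z$.** Choose a divisor $D$ of degree $0$ on $C_k$ in the class $d$. By weak approximation there is $h\in E_k^\times$ with $\mathrm{ord}_Q(h)=-\mathrm{ord}_Q(D)$ at each of the finitely many places $Q$ above $z$. Replacing $D$ by $D+\mathrm{div}(h)$, we may assume that the support of $D$ contains no place above $z$. As $\tau$ fixes $E$ pointwise, it permutes the places above $z$, so the same holds for $\tau D$.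

**Step 4: the function.** The class of $\tau D-D+P_1-P_2$ in $\mathrm{Pic}^0(C_k)=J(k)$ is $\varphi(d)-d-[P_2-P_1]=0$. So there is $\delta\in E_k^\times$ with
$$\mathrm{div}(\delta)=\tau D-D+P_1-P_2. \tag{10}$$
The product $\prod_{i<\ell}\tau^i(\delta)$ lies in $E_k^\tau=E$ and has divisor $\tau^\ell D-D+\ell(P_1-P_2)=\mathrm{div}(X)$. So it equals $\kappa X$ with $\kappa\in\mathbb F_p^\times$. The norm $k^\times\to\mathbb F_p^\times$ is onto. Multiplying $\delta$ by an element of $k^\times$ of norm $\kappa^{-1}$, which does not change (10), we get
$$\prod_{i<\ell}\tau^i(\delta)=X. \tag{11}$$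

## 11. Three functions in a two-dimensional space

For $h\in E_k$ put $\tilde\varphi(h)=\delta\,\tau(h)$ and $\tilde\sigma(h)=Y\tilde\varphi^{s_0}(h)$. We look for $\psi\ne0$ such that $\psi,\tilde\varphi\psi,\tilde\sigma\psi$ are linearly dependent over $k$.

**Step 1: choose $\psi$.** For a divisor $D'$ let $\mathcal L(D')=\{h\in E_k^\times:\mathrm{div}(h)+D'\ge0\}\cup\{0\}$, and let $D_n=D+nP_2$, of degree $n$. As $P_2$ has degree $1$, $\dim_k\mathcal L(D_{n+1})\le\dim_k\mathcal L(D_n)+1$. Moreover $\mathcal L(D_n)=0$ for $n<0$, and $\mathcal L(D_n)\ne0$ for large $n$ by Riemann's theorem. Take $n$ minimal with $\mathcal L(D_n)\ne0$. Then $\dim\mathcal L(D_n)=1$ and $\dim\mathcal L(D_{n+1})\le2$. Let $0\neq\psi\in\mathcal L(D_n)$.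

**Step 2: count poles.** We have $\tilde\varphi^j\psi=\delta\,\tau(\delta)\cdots\tau^{j-1}(\delta)\,\tau^j(\psi)$, and $\mathrm{div}(\tau^j\psi)=\tau^j\mathrm{div}(\psi)\ge-\tau^jD-nP_2$. The terms from (10) telescope:
$$\mathrm{div}(\tilde\varphi^j\psi)=\mathrm{div}(\tau^j\psi)+\tau^jD-D+j(P_1-P_2)\ \ge\ -D-nP_2+j(P_1-P_2).$$
For $j=1$ the bound is $-D_{n+1}+P_1$, so $\tilde\varphi\psi\in\mathcal L(D_{n+1})$. For $j=s_0$ we add $\mathrm{div}(Y)$ from (9) and get
$$\mathrm{div}(\tilde\sigma\psi)\ \ge\ -D-nP_2+s_0P_1-s_0P_2+P_0-s_0P_1+(s_0-1)P_2=-D_{n+1}+P_0,$$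
so $\tilde\sigma\psi\in\mathcal L(D_{n+1})$. Also $\psi\in\mathcal L(D_n)\subseteq\mathcal L(D_{n+1})$. Three elements of a $k$-space of dimension at most $2$ are dependent: there is $(a,b,c)\in k^3\setminus\{0\}$ with
$$a\psi+b\,\tilde\varphi\psi+c\,\tilde\sigma\psi=0. \tag{12}$$
In Section 7, with $D=d-P_2$, this was (5), with $\psi=1$ and $(a,b,c)=(\omega,1,1)$.

## 12. Reduction at $z$, and the end of the proof of Theorem B

**Step 1: the ring in which we reduce.** Let $O=k\otimes O_z\subset E_k$. It is a $\tau$-stable domain, finite and free over $O_z$, with fraction field $E_k$. Every maximal ideal of $O$ contains $\varpi$, because $O$ is integral over $O_z$. Since $k/\mathbb F_p$ is separable, $O/\varpi O=k\otimes A'$ is a finite product of fields. So for every maximal ideal $\mathfrak m$ of $O$ the ring $O_{\mathfrak m}/\varpi O_{\mathfrak m}$ is a field, and $O_{\mathfrak m}$ is a discrete valuation ring with uniformizer $\varpi$. Hence $O$ is integrally closed. It is therefore the integral closure of $O_z$ in $E_k$, that is, the ring of functions with nonnegative order at all places above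 $z$, and $\varpi$ is a uniformizer at each of them.

**Step 2: reduce (12).** By (10), the choice of $D$, and $z\ne P_1,P_2$, the function $\delta$ has order $0$ at every place above $z$. So $\delta\in O^\times$. Let $t$ be the minimal order of $\psi$ at the places above $z$. Then $\psi_0=\varpi^{-t}\psi$ lies in $O\setminus\varpi O$. Since $\varpi\in E$ is $\tau$-invariant, $\tilde\varphi(\varpi^{-t}h)=\varpi^{-t}\tilde\varphi(h)$, so we may divide (12) by $\varpi^t$ and reduce modulo $\varpi$. In $M=k\otimes A'$ we obtain, with $0\ne w=\psi_0\bmod\varpi$, $\bar\delta=\delta\bmod\varpi$, $\tau(\alpha\otimes a')=\alpha^p\otimes a'$ and $\varphi_M(m)=\bar\delta\,\tau(m)$,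
$$a\,w+b\,\varphi_M(w)+c\,\eta\,\varphi_M^{s_0}(w)=0,$$
because $Y$ has residue $\eta$ at $z$. This is (4).

**Step 3: apply Proposition 4.** The map $\varphi_M$ is additive and $A'$-linear, $\varphi_M(\alpha m)=\alpha^p\varphi_M(m)$ for $\alpha\in k$, and by (11) $\varphi_M^\ell(m)=\prod_{i<\ell}\tau^i(\bar\delta)\,\tau^\ell(m)=\xi m$, since $X$ has residue $\xi$. Also $s=s_0+\ell s'$ and $\eta=\xi^{s'}$. So Proposition 4 applies: $ax+bx^p+c\varphi^s(x)=0$ has at least $p^f$ solutions in $\overline{\mathbb F}_p$, with $(a,b,c)\ne0$ in $k^3$. This proves Theorem B, and with Section 5 also Theorem A. $\square$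

## 13. Endomorphisms, isomorphisms, and the structure $(K,+,\cdot,\sigma)$

**Theorem C.**

1. *(Endomorphisms.)* Let $\mathbb K$ be an infinite field definable in a structure of finite Morley rank. Every nonzero definable ring endomorphism of $\mathbb K$ is $\varphi^n$ for some $n\in\mathbb Z$ if $\mathrm{char}\,\mathbb K=p$, and is the identity if $\mathrm{char}\,\mathbb K=0$. So the group of definable field automorphisms is exactly $\varphi^{\mathbb Z}\cong\mathbb Z$, respectively trivial.
2. *(Isomorphisms.)* If $\mathbb K,\mathbb L$ are infinite fields of characteristic $p$ definable in the same structure of finite Morley rank, and $\iota:\mathbb K\to\mathbb L$ is a definable isomorphism, then the definable isomorphisms $\mathbb K\to\mathbb L$ are exactly the $\iota\varphi^n$, $n\in\mathbb Z$.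
3. *(Classification, with converse.)* Let $K$ be an algebraically closed field and $\sigma\in\mathrm{Aut}(K)$. Then $(K,+,\cdot,\sigma)$ has finite Morley rank if and only if $\sigma\in\varphi^{\mathbb Z}$ (characteristic $p$), respectively $\sigma=\mathrm{id}$ (characteristic $0$).
4. *(No model theory.)* Let $K$ be algebraically closed of characteristic $p$ and $\sigma\in\mathrm{Aut}(K)$ such that $\mathrm{Fix}(\sigma^i\varphi^j)$ is finite for all $(i,j)\ne(0,0)$. Then for every $d$ there are $a,b,c\in\overline{\mathbb F}_p$, not all zero, such that $ax+bx^p+c\sigma(x)=0$ has at least $d$ solutions in $\overline{\mathbb F}_p$.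
5. *(Axiomatic form.)* Let $K$ be an algebraically closed field of characteristic $p$ definable in an $\aleph_0$-saturated structure, such that (i) $K$ has no proper infinite definable subfield, and (ii) for every infinite definable subgroup $V\le K^+$ there are $c_1,\dots,c_N\in K$ with $K=c_1V+\dots+c_NV$. Then every nonzero definable ring endomorphism of $K$ is $\varphi^n$ for some $n\in\mathbb Z$.

**Proof of (1).** A nonzero ring endomorphism of a field maps $1$ to a nonzero idempotent, so to $1$, and it is injective. Its image is an infinite definable subfield, hence all of $\mathbb K$, so it is an automorphism. In characteristic $p$ apply Theorem A. In characteristic $0$ its fixed field is definable and contains $\mathbb Q$, so it is $\mathbb K$. Finally the $\varphi^n$ are definable automorphisms, and they are pairwise distinct because $\mathbb K$ is infinite.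

**Proof of (2).** Each $\iota\varphi^n$ is a definable isomorphism. If $\iota'$ is another definable isomorphism $\mathbb K\to\mathbb L$, then (1) applied to $\iota^{-1}\iota'$ gives $\iota'=\iota\varphi^n$.

**Proof of (3).** If $\sigma\in\varphi^{\mathbb Z}$, respectively $\sigma=\mathrm{id}$, then $\sigma$ is definable in the pure algebraically closed field $K$, which has Morley rank $1$. Conversely, if $(K,+,\cdot,\sigma)$ has finite Morley rank, apply (1) to the definable automorphism $\sigma$.

**Proof of (4).** Let $\sigma|_{\overline{\mathbb F}_p}=\varphi^s$. By (1) of Section 2, $m\mid is+j$ if and only if $\mathbb F_{p^m}\subseteq\mathrm{Fix}(\sigma^i\varphi^j)$. So finiteness of the fixed fields gives $(*)$ for $s$. Apply Theorem B with $p^f\ge d$.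

**Proof of (5).** As in the proof of part (1), hypothesis (i) shows that a nonzero definable ring endomorphism $\sigma$ is an automorphism. Suppose $\sigma\notin\varphi^{\mathbb Z}$. The proof of Lemma 1 uses only (i) and $\overline{\mathbb F}_p\subseteq K$, and that of Lemma 2 uses only Lemma 1. The proof of Proposition 3 uses finite Morley rank only in its Step 1, to obtain (3). By (ii) we may use $K=c_1V+\dots+c_NV$ instead, since Steps 2 and 3 need only $v_i\in V$. Step 4 uses only saturation, which is assumed. So Proposition 3 holds, and it contradicts Theorem B exactly as in Section 5. $\square$
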